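# Every quasi-finite complex is equivalent to a countable one

## 1. Uncountable wedges, and three tests

There is a property of CW complexes, quasi-finiteness, that survives wedges of arbitrary size. There is also a notion of equivalence of complexes, coming from extension of maps. Cencelj, Dydak, Smrekar, Vavpetic and Virk ("Compact maps and quasi-finite complexes", arXiv:math/0608748 (2006)) ask whether some quasi-finite complex fails to be equivalent to every countable quasi-finite complex. A first guess is *yes*: wedge together uncountably many quasi-finite complexes, and the result should remember too much to be countable. We make the terms precise and test this guess.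

Throughout, spaces are paracompact, paracompact spaces are Hausdorff, complexes are non-empty CW complexes, and a *compactum* is a compact metrizable space. A complex is *countable* if it has countably many cells. We write $I=[0,1]$ when an interval is meant; the letter will also denote sets of maps, and the context decides.

**Definition (extension).** Write $X\tau K$ if every map $f:A\to K$ with $A$ closed in $X$ extends over $X$. Write $X\tau_hK$ if for every such $f$ there is $G:X\to K$ with $G|_A\simeq f$. Let $\mathcal C_K$ be the class of compacta $X$ with $X\tau K$.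

For example, the disk $D^2$ does not satisfy $D^2\tau S^1$, because the identity of the boundary circle does not extend. The Cantor set $X$ satisfies $X\tau K$ for every $K$, since it retracts onto each of its non-empty closed subsets. Classically, a compactum $X$ satisfies $X\tau S^n$ exactly when $\dim X\le n$.

**Definition (quasi-finite).** $K$ is *quasi-finite* (with respect to the class of paracompact spaces) if $X\tau_hK$ implies $\beta(X)\tau K$ for every paracompact $X$, where $\beta(X)$ is the Čech–Stone compactification. Equivalently, and this is the form that we use, there is a function $e$ assigning to each finite subcomplex $M\subset K$ a finite subcomplex $e(M)\supset M$ such that, for every paracompact $X$ with $X\tau_hK$, every map $A\to M$ from a closed $A\subset X$ extends to a map $X\to e(M)$.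

**Definition (equivalence).** $K$ and $L$ are *equivalent* over a class of spaces if, for every $X$ in the class, $X\tau_hK$ holds if and only if $X\tau_hL$ holds.

We may quote three results:

* (i) the wedge of any family of pointed quasi-finite complexes is quasi-finite;
* (ii) every quasi-finite $K$ is equivalent over paracompact spaces to some quasi-finite wedge $\bigvee_{s\in S}K_s$ of countable complexes;
* (iii) two quasi-finite complexes are equivalent over paracompact spaces if and only if they are equivalent over compact metric spaces.

By (ii), up to equivalence, wedges of countable complexes are the only candidates. In (ii) the index set $S$ may be uncountable.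

**Definition (arrow).** An *arrow* is a map $c:M\to N$ between non-empty finite complexes. Write $X\tau c$ if for every closed $A\subset X$ and every $f:A\to M$ the map $cf:A\to N$ extends over $X$. So $X\tau\,\mathrm{id}_M$ means $X\tau M$, and $X\tau(M\hookrightarrow e(M))$ is the property in the definition of $e$.

*Example.* Let $M$ be path connected. Then $D^2\tau c$ if and only if $c$ induces the trivial map on $\pi_1$. If $D^2\tau c$ and $\gamma:S^1\to M$ is a loop, then $c\gamma$ extends over $D^2$, so it is null-homotopic. Conversely, a map $f:A\to M$ extends to a neighborhood $V$ of $A$ in $D^2$. Triangulate $D^2$ so finely that each simplex meeting $A$ lies in $V$, and let $P$ be the union of these simplices. Extend $f$ over $P$ and then, as $M$ is path connected, over all vertices and edges. On the boundary of a remaining triangle we have a loop in $M$ whose image under $c$ is null-homotopic, so $cf$ extends over the triangle.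

Before the tests we need two facts and one lemma.

**(F1)** *Let $X$ be paracompact, $A\subset X$ closed, $N$ a finite complex, and $f\simeq g:A\to N$. If $f$ extends over $X$, so does $g$. If $N$ is contractible, every map $A\to N$ extends over $X$.*

*Proof.* $N$ embeds in some $\mathbb R^d$ as a retract of an open set. By Tietze's theorem, a map to $N$ from a closed subset of a normal space therefore extends to a neighborhood of the subset. The space $X\times I$ is paracompact, hence normal. The extension of $f$ on $X\times 0$ and the homotopy on $A\times I$ together extend to a map $F:V\to N$ on an open set $V\supset X\times 0\cup A\times I$. By compactness of $I$ there is an open $W\supset A$ with $W\times I\subset V$. Choose a continuous $u:X\to I$ with $u=1$ on $A$ and $u=0$ off $W$. Then $x\mapsto F(x,u(x))$ extends $g$. If $N$ is contractible, every map $A\to N$ is homotopic to a constant map, which extends. $\square$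

**(F2)** *If $X$ is a compactum, then $X\tau K\iff X\tau_hK$.* Indeed, suppose $G:X\to K$ and $G|_A\simeq f$. By compactness $G$ and the homotopy land in a finite subcomplex, and (F1) applied there extends $f$. Consequently, for compacta, $X\tau K$ depends only on the homotopy type of $K$, and equivalence of $K$ and $L$ over compacta means $\mathcal C_K=\mathcal C_L$.

Also, $X\tau K$ and $X\tau c$ pass to closed subsets of $X$, because a closed subset of a closed subset is closed in $X$.

**Lemma 1 (wedges).** *Let $T_i\subset T_i'$ ($i=1,\dots,m$) be finite complexes, each pair with a common base vertex, and let $X$ be paracompact with $X\tau(T_i\hookrightarrow T_i')$ for all $i$. Then $X\tau(\bigvee T_i\hookrightarrow\bigvee T_i')$.*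

*Proof.* By induction we may take $m=2$. Let $f:A\to T_1\vee T_2$ with $A\subset X$ closed. Choose a continuous $h:T_1\vee T_2\to[-1,1]$ that is negative on $T_1\setminus *$, positive on $T_2\setminus *$, and zero at $*$. Extend $hf$ to $H:X\to[-1,1]$ by Tietze. Put $X_1=H^{-1}[-1,0]$, $X_2=H^{-1}[0,1]$, $X_0=X_1\cap X_2$. Then $f(A\cap X_i)\subset T_i$ for $i=1,2$, and $f(A\cap X_0)\subset\{*\}$. So $f|_{A\cap X_i}$ and the constant map $X_0\to *$ define a map $(A\cap X_i)\cup X_0\to T_i$ on a closed subset of $X_i$. Since $X_i$ is closed in $X$, we have $X_i\tau(T_i\hookrightarrow T_i')$, so this map extends to $X_i\to T_i'$. The two extensions agree on $X_0$. Glued together, they extend $f$. $\square$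

**Finite complexes are quasi-finite.** Let $e(M)$ be the whole complex $K$. If $X\tau_hK$ with $K$ finite, then (F1) gives $X\tau K$.

**Test 1: uncountably many circles.** Let $K=\bigvee_{s\in S}S^1$ with $S$ uncountable. It is quasi-finite by (i). Let $X$ be a compactum. If $X\tau K$, then $X\tau S^1$, because $S^1$ is a retract of $K$. If $X\tau S^1$, then a map $A\to K$ lands in a finite subwedge, and Lemma 1 with $T_i=T_i'=S^1$ extends it. So $\mathcal C_K=\mathcal C_{S^1}$, and by (iii) $K$ is equivalent to one circle.

**Test 2: any family of finite complexes.** The same argument gives $\mathcal C_{\bigvee K_s}=\bigcap_s\mathcal C_{K_s}$ for any family of pointed finite complexes. By (F2), $\mathcal C_{K_s}$ depends only on the homotopy type of $K_s$. There are only countably many homotopy types of finite complexes, so one complex of each type that occurs suffices, and $\bigvee K_s$ is equivalent to a countable wedge.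

**Test 3: continuum many countable complexes.** For a set $P$ of primes let $K_P=\bigvee_{p\in P}M_p$, where $M_p=S^1\cup_pe^2$. Section 9 shows that the $K_P$ are pairwise inequivalent, so there are $2^{\aleph_0}$ of them. Yet the wedge of all the $K_P$ is a wedge of Moore spaces $M_p$, and by Test 2 it is equivalent to the countable complex $\bigvee_pM_p$.

The guess fails each time, and each time because only countably much finite data is involved.

**Theorem 1.** *Every quasi-finite $K$ is equivalent over paracompact spaces to a countable quasi-finite complex $L$.*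

So the answer to the question is **no**.

## 2. A countable subcomplex closed under $e$, and where it stops

A quasi-finite complex need not be presented as a wedge of finite complexes. Its finite data are the inclusions $M\hookrightarrow e(M)$. The following notion expresses that there are few of these.

**Definition (isomorphic arrows).** Arrows $c:M\to N$ and $c':M'\to N'$ are *isomorphic* if there are homotopy equivalences $\alpha:M\to M'$, $\beta:N\to N'$ with $\beta c\simeq c'\alpha$. In particular, homotopic arrows are isomorphic.

**(F3)** *If $X$ is paracompact and $X\tau c$, then $X\tau(\beta c\alpha)$ for all maps $\alpha,\beta$ of finite complexes for which the composite is defined, and $X\tau c'$ for every $c'$ isomorphic to $c$.* For the first claim, $c(\alpha f)$ extends for every $f$; compose the extension with $\beta$. For the second, let $\beta c\simeq c'\alpha$ and let $\alpha'$ be a homotopy inverse of $\alpha$. Then $c'\simeq c'\alpha\alpha'\simeq\beta c\alpha'$, and (F1) applies.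

**(F4)** *There are only countably many isomorphism classes of arrows.* Finite complexes are homotopy equivalent to compact polyhedra, of which there are countably many up to PL homeomorphism. By simplicial approximation, maps between two compact polyhedra are homotopic to PL maps and form countably many homotopy classes. In the same way there are countably many isomorphism classes of composable pairs $M'\xrightarrow{u}M''\xrightarrow{v}N'$, where an isomorphism consists of homotopy equivalences of the three complexes that commute with the maps up to homotopy. Each class is represented by PL maps of compact polyhedra. Isomorphic pairs $(u,v)$ have isomorphic $u$, isomorphic $v$, and isomorphic $vu$.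

The first approach is now clear. Let $K$ be quasi-finite with function $e$. Choose countably many finite $M_1,M_2,\dots\subset K$ so that every inclusion $M\hookrightarrow e(M)$ is isomorphic to some $M_i\hookrightarrow e(M_i)$. Put all $e(M_i)$ into a countable subcomplex $L\subset K$ that is closed under $e$: repeatedly add $e(M)$ for every finite $M$ already present, and take the union.

Half of what we want follows. If $X\in\mathcal C_K$ and $f:A\to L$, then $f(A)$ lies in a finite $M\subset L$, and $f$ extends to $X\to e(M)\subset L$. So $\mathcal C_K\subset\mathcal C_L$.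

Conversely, let $X\in\mathcal C_L$. By (F3), to get $X\tau K$ it is enough to show $X\tau(M_i\hookrightarrow e(M_i))$ for all $i$. A map $g:A\to M_i$ does extend to $X\to L$, hence to $X\to L'$ with $L'\subset L$ finite. But $L'$ is not $e(M_i)$, and to return to $e(M_i)$ we need a map $L'\to e(M_i)$ that is homotopic to the inclusion on $M_i$. Nothing provides one, and in general there is none. Let $K$ be the mapping cylinder of a map $S^2\to S^2$ of degree $2$, and let $S\subset K$ be the source sphere. Since $K\simeq S^2$, the property $X\tau_hK$ gives $X\tau_hS^2$, hence $X\tau S^2$ by (F1). So $e(S)=S$ and $e(M)=K$ for all other $M$ is a legitimate choice. With $L'=K$ we would need a map $K\to S$ of degree $1$ on $S$. The inclusion $S\to K\simeq S^2$ has degree $2$, so every map $K\to S$ has even degree on $S$.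

The failure tells us what to ask for. Put
$$I_K=\{c\text{ an arrow}:\ X\tau c\text{ for all }X\in\mathcal C_K\}.$$
For each $c:M\to N$ in $I_K$ we want a countable complex $L_c\supset M$ such that

* $L_c$ still maps to $N$ by a map that is $c$ on $M$, so that extending into $L_c$ gives $X\tau c$;
* $L_c$ is exhausted by finite pieces, each included in the next by an arrow of $I_K$, so that $X\in\mathcal C_K$ gives $X\tau L_c$.

If every $c\in I_K$ factors as $c\simeq b_1a_0$ with both factors in $I_K$, then $b_1\simeq b_2a_1$ with both factors in $I_K$, and so on. The telescope of $M\xrightarrow{a_0}M_1\xrightarrow{a_1}M_2\to\cdots$ has both properties. So the target is a factorization lemma in $I_K$.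

We can now state the other two main results. For a set $J$ of arrows let $\mathcal C(J)$ be the class of compacta $X$ with $X\tau c$ for all $c\in J$. Classes of arrows closed under isomorphism, such as $I_K$, are identified with sets of isomorphism classes. Since $\mathcal C(J)$ depends only on the isomorphism classes in $J$, we also use the notation for such classes.

**Theorem 2.** *For a CW complex $K$ the following are equivalent:*

1. *$K$ is equivalent over compacta to a quasi-finite complex.*
2. *There is a function $e$ assigning to each finite subcomplex $M\subset K$ a finite subcomplex $e(M)\supset M$ such that for every $X\in\mathcal C_K$ every map from a closed $A\subset X$ to $M$ extends to $X\to e(M)$.*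
3. *$\mathcal C_K=\mathcal C(J)$ for some set $J$ of arrows.*
4. *$K$ is equivalent over compacta to a countable complex that is quasi-finite with respect to paracompact spaces.*

**Theorem 3.** *Let $\mathbb A$ be the (countable) set of isomorphism classes of arrows. Then $K\mapsto I_K$ induces a bijection from the equivalence classes (over paracompact spaces) of quasi-finite complexes onto the sets $I\subset\mathbb A$ that are closed ($c\in I$ whenever $\mathcal C(I)\subset\mathcal C(\{c\})$) and idempotent (each $c\in I$ is homotopic to $ba$ with $a,b\in I$). There are exactly $2^{\aleph_0}$ equivalence classes. In particular, "countable" in Theorem 1 cannot be replaced by "finite".*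

By (F2), a quasi-finite $K$ satisfies condition 2 of Theorem 2: compacta are paracompact, and for them $X\tau K$ and $X\tau_hK$ agree. We refer to it as *condition 2*.

## 3. The factorization by hand for $S^1$ and $S^2$

*The case $K=S^1$.* Here $\mathcal C_K$ consists of the compacta of dimension at most $1$. We claim that $c:M\to N$ is in $I_{S^1}$ if and only if $c(M)$ lies in one path component of $N$. Necessity: $[0,1]\in\mathcal C_K$, and a map $\{0,1\}\to M$ followed by $c$ must extend to a path in $N$. Sufficiency: join the components of $M$ by a tree of arcs to get a connected finite $M_1\supset M$, and extend $c$ to $b:M_1\to N$ using paths in $N$. By the classical extension theorem (if $\dim X\le n$ and $P$ is an $(n-1)$-connected finite complex, then $X\tau P$), every $X\in\mathcal C_K$ satisfies $X\tau M_1$. So the inclusion $a:M\to M_1$ and the map $b$ are both in $I_K$, and $c=ba$.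

*The case $K=S^2$.* Now $c\in I_{S^2}$ if and only if $c(M)$ lies in one path component and $c$ is trivial on $\pi_1$ of each component of $M$. Necessity follows by testing on $[0,1]$ and on $D^2$, both in $\mathcal C_K$. For sufficiency, join the components by a tree of arcs as before. This creates no new loops up to the free product of the fundamental groups, so the extended map is trivial on $\pi_1$. Attach finitely many $2$-cells along generators of $\pi_1$ to get a simply connected finite $M_1$, and extend over the cells to $b:M_1\to N$. Then $X\tau M_1$ for $\dim X\le2$, and again $c=ba$ with $a,b\in I_K$.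

In both cases the middle complex has $\mathrm{id}_{M_1}\in I_K$, which is more than we need. For general $K$ there is no list of homotopy groups to kill, and $M_1$ must be built from $K$ itself.

## 4. From factorizations to a countable complex

This section shows that a factorization lemma is enough. Let $I$ be a non-empty class of arrows, closed under isomorphism, in which every $c$ is homotopic to $ba$ with $a,b\in I$.

**Construction of $L_I$.** By (F4) choose a countable set $\mathcal R\subset I$ of representatives of the isomorphism classes in $I$. For $c:M\to N$ in $\mathcal R$ put $M_0=M$, $b_0=c$, and inductively choose $a_n:M_n\to M_{n+1}$ and $b_{n+1}:M_{n+1}\to N$ in $I$ with $b_{n+1}a_n\simeq b_n$. We may take each $a_n$ cellular, since homotopic arrows are isomorphic and $I$ is closed under isomorphism. Let $L_c$ be the infinite mapping telescope: the union of the cylinders $M_n\times[n,n+1]$ with $(x,n+1)$, $x\in M_n$, glued to $(a_n(x),n+1)\in M_{n+1}\times\{n+1\}$. Let $\mathrm{Tel}_n(c)$ be the finite telescope that ends with $M_n\times\{n\}$. The base point is a vertex of $M_0$. Homotopies $b_n\simeq b_{n+1}a_n$,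 used on $M_n\times[n,n+1]$, define $r_c:L_c\to N$ with $r_c|_{M_0}=c$. Put
$$L_I=\bigvee_{c\in\mathcal R}L_c ,\qquad T_n(F)=\bigvee_{c\in F}\mathrm{Tel}_n(c)\quad(F\subset\mathcal R\text{ finite, non-empty}).$$
$L_I$ is a countable CW complex, and every finite subcomplex of $L_I$ lies in some $T_n(F)$.

**Lemma 2.**
*(a) If $X$ is paracompact and $X\tau_hL_I$, then $X\tau c$ for every $c\in I$.*
*(b) If $X$ is paracompact and $X\tau c$ for all $c\in I$, then $X\tau(T_n(F)\hookrightarrow T_{n+1}(F))$ for all $n$ and $F$.*
*(c) $L_I$ is quasi-finite with respect to paracompact spaces.*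
*(d) $\mathcal C_{L_I}=\mathcal C(I)$.*

*Proof.* (a) By (F3) we may take $c\in\mathcal R$. Given $f:A\to M=M_0\subset L_c\subset L_I$, there is $G:X\to L_I$ with $G|_A\simeq f$ in $L_I$. Compose $G$ with the retraction $L_I\to L_c$ and with $r_c$. The result is a map $X\to N$ whose restriction to $A$ is homotopic to $r_cf=cf$. By (F1), $cf$ extends.

(b) The finite telescope $\mathrm{Tel}_n(c)$ deformation retracts to $M_n$ by pushing points along the cylinders. The retraction of $\mathrm{Tel}_{n+1}(c)$ onto $M_{n+1}$, restricted to $\mathrm{Tel}_n(c)$, is the retraction onto $M_n$ followed by $a_n$. So the inclusion $\mathrm{Tel}_n(c)\hookrightarrow\mathrm{Tel}_{n+1}(c)$ is isomorphic to $a_n\in I$. By (F3), $X\tau(\mathrm{Tel}_n(c)\hookrightarrow\mathrm{Tel}_{n+1}(c))$. Apply Lemma 1.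

(c) For a finite subcomplex $M\subset L_I$ choose $n,F$ with $M\subset T_n(F)$ and put $e(M)=T_{n+1}(F)$. If $X$ is paracompact with $X\tau_hL_I$, then by (a) and (b) every map $A\to M\subset T_n(F)$ from a closed $A\subset X$ extends to $X\to T_{n+1}(F)=e(M)$.

(d) The inclusion "$\subset$" is (a), since $X\tau L_I$ implies $X\tau_hL_I$. For "$\supset$", let $X\in\mathcal C(I)$ and $f:A\to L_I$ with $A\subset X$ closed. By compactness $f(A)\subset T_n(F)$ for some $n,F$, and $f$ extends to $X\to T_{n+1}(F)$ by (b). $\square$

**Lemma 3.** *If $K$ satisfies condition 2, then $\mathcal C_K=\mathcal C(I_K)$.*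

*Proof.* "$\subset$" is the definition of $I_K$. Let $X\in\mathcal C(I_K)$ and $f:A\to K$ with $A\subset X$ closed. Then $f(A)\subset M$ for a non-empty finite subcomplex $M$. Condition 2 says $(M\hookrightarrow e(M))\in I_K$, so $f$ extends to $X\to e(M)\subset K$. $\square$

What remains is the following statement, proved in Sections 5–7.

**Lemma 4 (factorization).** *Let $K$ satisfy condition 2. For every $c:M\to N$ in $I_K$ there are a finite complex $M_1$ and arrows $a:M\to M_1$, $b:M_1\to N$ in $I_K$ with $c\simeq ba$.*

**Proof of Theorem 1 from Lemma 4.** Let $K$ be quasi-finite; it satisfies condition 2. The class $I=I_K$ is closed under isomorphism by (F3), has the factorization property by Lemma 4, and contains $\mathrm{id}_{pt}$. Put $L=L_{I_K}$, a countable complex. It is quasi-finite by Lemma 2(c), and $\mathcal C_L=\mathcal C(I_K)=\mathcal C_K$ by Lemmas 2(d) and 3. By (F2), $K$ and $L$ are equivalent over compact metric spaces. By the quoted result (iii) they are equivalent over paracompact spaces. $\blacksquare$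

Of the quoted results, this proof uses only (iii).

## 5. Modifying a polyhedron so that maps extend

To factor $c\in I_K$ we must use that $X\tau c$ for *all* $X\in\mathcal C_K$. We do this by building one suitable compactum in $\mathcal C_K$ as an inverse limit of polyhedra, so that the extension of $c$ over it can be pushed down to a finite stage. This section describes one step of the tower.

**Neighborhood data.** Let $R$ be a non-empty compact polyhedron, PL embedded in some $\mathbb R^d$. Triangulate a cube that contains $R$ in its interior, so that $R$ is a full subcomplex, and pass to the barycentric subdivision. Let $U$ be the subcomplex spanned by the barycenters $\hat\sigma$ of the simplices $\sigma$ that meet $R$.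

*$U$ is a neighborhood of $R$.* Let $x\in R$ lie in the interior of the simplex $\tau\subset R$. The closed simplices of the subdivision that contain $x$ form a neighborhood of $x$. Each comes from a chain $\sigma_0<\dots<\sigma_k$ in which $\tau$ occurs. Its members are faces of $\tau$, hence in $R$, or contain $\tau$, hence meet $R$. So all these simplices lie in $U$.

*$R$ is a retract of $U$.* By fullness $\sigma\cap R$ is a face of $\sigma$ when $\sigma$ meets $R$. For a chain $\sigma_0<\dots<\sigma_k$ of such simplices, the faces $\sigma_i\cap R$ increase. So $\hat\sigma\mapsto\widehat{\sigma\cap R}$ defines a simplicial, hence PL, map $\rho:U\to R$, and $\rho$ is the identity on $R$.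

Choose a compact polyhedral neighborhood $U^0\subset\operatorname{int}U$ of $R$ and an $\varepsilon>0$ such that the closed $\varepsilon$-neighborhood of $R$ lies in $\operatorname{int}U^0$. Fix such data for every $R$ used below.

**(F5)** *If $f:Z\to R$ and $f':Z\to\mathbb R^d$ satisfy $|f-f'|<\varepsilon$ pointwise, then $f'(Z)\subset\operatorname{int}U^0$ and $\rho f'\simeq f$ in $R$.* The segment from $f'(z)$ to $f(z)$ stays within $\varepsilon$ of $f(z)\in R$, hence in $U$, and the homotopy is $\rho((1-t)f'+tf)$.

**One step.** Let $w:R\to N$ be a PL map of non-empty compact polyhedra, $Q$ a compact polyhedron, and $h:Q\to\mathbb R^d$ a PL map, with $R\subset\mathbb R^d$ the fixed embedding. Put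
$$B=h^{-1}(U),\quad B^0=h^{-1}(U^0),\quad Y=h^{-1}(\overline{\mathbb R^d\setminus U}),\quad Y^0=h^{-1}(\overline{\mathbb R^d\setminus U^0}),\quad g=\rho h:B\to R .$$
These sets are compact polyhedra and $g$ is PL. Since $\overline{\mathbb R^d\setminus U}=\mathbb R^d\setminus\operatorname{int}U$, likewise for $U^0$, and $U^0\subset\operatorname{int}U$,
$$B\cup Y=B^0\cup Y^0=Q,\qquad B^0\subset B,\qquad Y\subset Y^0,\qquad B^0\cap Y=\emptyset. \tag{1}$$
Define the compact polyhedron
$$Q[w,h]=\{(x,wg(x)):x\in B^0\}\cup(Y^0\times N)\ \subset\ Q\times N. \tag{2}$$
The projection to $Q$ is a PL surjection. Its fiber over $x$ is one point if $x\notin Y^0$, and $\{x\}\times N$ if $x\in Y^0$. So the last coordinate $Q[w,h]\to N$ equals $wg$ over $B^0\setminus Y^0=h^{-1}(\operatorname{int}U^0)$. Over $B^0\cap Y^0$ the fiber is all of $N$, and the last coordinate is not determined there.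

*Example.* Let $R=N=S^0=\{\pm1\}\subset\mathbb R$, $w=\mathrm{id}$, $Q=[-1,1]$, and $h$ the inclusion. Triangulate $[-2,2]$ with vertices $-2,-1,0,1,2$; the vertex $0$ makes $R$ full. Then $U=[-\frac32,-\frac12]\cup[\frac12,\frac32]$, and we may take $U^0=[-\frac54,-\frac34]\cup[\frac34,\frac54]$. So $B^0=[-1,-\frac34]\cup[\frac34,1]$, $Y^0=[-\frac34,\frac34]$, and
$$Q[w,h]=[-\tfrac34,1]\times\{1\}\ \cup\ [-1,\tfrac34]\times\{-1\}.$$
The interval has become two disjoint intervals. The identity of $\{\pm1\}\subset Q$ does not extend to $Q\to S^0$, but after pulling back to $Q[w,h]$ it does: the last coordinate extends it. Over $\frac34\in B^0\cap Y^0$ there are two points, one of them $(\frac34,-1)$, although $wg(\frac34)=1$. This will matter in Section 6.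

**The tower.** Let $\mathcal W$ be a non-empty countable indexed family of PL maps $w:R_w\to N_w$ of non-empty compact polyhedra, with $R_w\subset\mathbb R^{d(w)}$, and let $Q_0$ be a non-empty compact polyhedron. We build $Q_j=Q_{j-1}[w_j,h_j]$ for $j\ge1$, arranging that every $w$ is used with a dense set of maps on every stage. When $Q_i$ has been constructed, choose for every $w\in\mathcal W$ a countable set of PL maps $Q_i\to\mathbb R^{d(w)}$ dense in $C(Q_i,\mathbb R^{d(w)})$. This is possible, as PL maps are dense in this separable metric space. Enumerate all resulting pairs $(w,h)$ as $(w_{i,n},h_{i,n})_{n\in\mathbb N}$, with repetitions allowed and $\mathbb N=\{0,1,\dots\}$. Fix a bijection $j\mapsto(i,n)$ from $\{1,2,\dots\}$ onto $\mathbb N\times\mathbb N$ with $i<j$. For instance, $j-1=\frac12(i+n)(i+n+1)+n$ works, since with $s=i+n$ we have $\frac12s(s+1)\ge s\ge i$. At step $j$ take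
$$w_j=w_{i,n},\qquad h_j=h_{i,n}\circ(Q_{j-1}\to Q_i).$$
Write $B_j,B_j^0,Y_j,Y_j^0\subset Q_{j-1}$ and $g_j$ for the associated data. Let $Q_\infty=\varprojlim Q_j$, a compactum, with projections $p_j:Q_\infty\to Q_j$. They are surjective because the bonding maps of these compact spaces are.

**Lemma 5.**
*(a) $Q_\infty\tau w$ for all $w\in\mathcal W$.*
*(b) Let $M\subset Q_0$ be a subpolyhedron, $A_j\subset Q_j$ ($j\le\infty$) its preimage, and $f_j:A_j\to M$ the projection. If $c:M\to N$ is a map to a compact polyhedron and $cf_\infty$ extends over $Q_\infty$, then $cf_k$ extends over $Q_k$ for some $k<\infty$.*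
*(c) If $X$ is paracompact and $X\tau w$ for all $w\in\mathcal W$, then every map $\varphi:X\to Q_0$ lifts to $Q_k$, for each $k<\infty$.*

*Proof.* The real functions on $Q_\infty$ that factor through some $Q_i$ form an algebra that contains the constants and separates points. By Stone–Weierstrass, applied to each coordinate, maps factoring through some $Q_i$ are dense in $C(Q_\infty,\mathbb R^d)$.

(a) Let $f:A\to R_w\subset\mathbb R^d$ with $d=d(w)$ and $A\subset Q_\infty$ closed. Extend $f$ to $Q_\infty\to\mathbb R^d$ by Tietze, and approximate the extension within $\varepsilon$ by $hp_i$ with $(w,h)=(w_{i,n},h_{i,n})$ for some $i,n$; this uses the density of the chosen PL maps. Let $j$ correspond to $(i,n)$. For $x\in A$ we have $h_jp_{j-1}(x)=hp_i(x)\in\operatorname{int}U^0$ by (F5), so $p_{j-1}(x)\in B_j^0\setminus Y_j^0$. There the last coordinate is determined. Hence the last coordinate $y_j:Q_\infty\to N_w$ of $p_j$ satisfies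
$$y_j|_A=wg_jp_{j-1}|_A=w\rho hp_i|_A\simeq wf$$
by (F5). As $y_j$ is defined on all of $Q_\infty$, (F1) shows that $wf$ extends.

(b) Embed $N\subset\mathbb R^d$ with its data $U,U^0,\rho,\varepsilon$. Let $H:Q_\infty\to N$ extend $cf_\infty$. Approximate $H$ within $\varepsilon$ by $hp_k$ with $h:Q_k\to\mathbb R^d$. Since $p_k$ is onto, (F5) gives $h(Q_k)\subset\operatorname{int}U^0$, so $\rho h:Q_k\to N$ is defined. As $p_k$ is onto, $A_k=p_k(A_\infty)$, and $f_\infty=f_kp_k$ on $A_\infty$. So for $z=p_k(x)\in A_k$ with $x\in A_\infty$ we have $cf_k(z)=cf_\infty(x)=H(x)$, hence $|h-cf_k|<\varepsilon$ on $A_k$. By (F5), $\rho h|_{A_k}\simeq cf_k$, and by (F1), $cf_k$ extends over $Q_k$.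

(c) Let $\varphi_{j-1}:X\to Q_{j-1}$ be a lift. Since $X\tau w_j$, the map $w_jg_j\varphi_{j-1}$ on the closed set $\varphi_{j-1}^{-1}(B_j^0)$ extends to $\psi:X\to N_{w_j}$. Then $(\varphi_{j-1},\psi)$ maps $X$ to $Q_j$: where $\varphi_{j-1}(x)\in B_j^0$ the point is on the graph, and otherwise $\varphi_{j-1}(x)\in Y_j^0$ because $B_j^0\cup Y_j^0=Q_{j-1}$. $\square$

## 6. What one tower gives, and what it does not

Let $K$ satisfy condition 2 and let $c:M\to N$ be in $I_K$.

**Reduction to polyhedra.** Choose homotopy equivalences $\alpha:\bar M\to M$ and $\beta:N\to\bar N$ with $\bar M,\bar N$ compact polyhedra, and homotopy inverses $\alpha',\beta'$. Then $\beta c\alpha\in I_K$ by (F3). If $\beta c\alpha\simeq\bar b\bar a$ with $\bar a,\bar b\in I_K$, then $c\simeq(\beta'\bar b)(\bar a\alpha')$ with both factors in $I_K$, again by (F3). So we may assume that $M$ and $N$ are compact polyhedra.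

**The family $\mathcal W$.** We need a countable family of arrows of $I_K$ that forces membership in $\mathcal C_K$. By condition 2 applied to $M'$ and to $e(M')$, the inclusions $M'\hookrightarrow e(M')$ and $e(M')\hookrightarrow e(e(M'))$ are in $I_K$ for every non-empty finite $M'\subset K$. By (F4), choose a countable family of composable pairs of PL maps of compact polyhedra
$$M'\xrightarrow{u}M''\xrightarrow{v}N',\qquad w=vu,$$
representing all isomorphism classes of the pairs $M'\subset e(M')\subset e(e(M'))$. Let $\mathcal W$ be the family of these $w=vu$, indexed by the pairs $(u,v)$. By (F3), all $u$, $v$ and $w$ are in $I_K$. If $X$ is a compactum with $X\tau w$ for all $w\in\mathcal W$, then $X\tau(M'\hookrightarrow e(e(M')))$ for all non-empty finite $M'\subset K$. Every map from a closed subset of $X$ to $K$ lands in such an $M'$, so $X\tau K$.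

**The tower $Q_j$.** We build the compactum on which $c$ will be tested. Apply the tower construction to $\mathcal W$ and $Q_0=\operatorname{Cone}(M)$, with $M\subset Q_0$ the base, and use the notation $A_j,f_j$ of Lemma 5(b). By Lemma 5(a), $Q_\infty\tau w$ for all $w\in\mathcal W$, so $Q_\infty\in\mathcal C_K$. Since $c\in I_K$, we have $Q_\infty\tau c$, and $cf_\infty$ extends over $Q_\infty$. By Lemma 5(b) there are $k<\infty$ and
$$H:Q_k\to N\quad\text{with}\quad H|_{A_k}=cf_k. \tag{3}$$
Write $w_j=v_ju_j$ with $M_j'\xrightarrow{u_j}M_j''\xrightarrow{v_j}N_j'$ for $1\le j\le k$.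

**A first factorization.** Let $M_2=Q_k\cup(A_k\times I)\cup M$, where $(x,0)\sim x$ and $(x,1)\sim f_k(x)$. The map $b':M_2\to N$ equal to $H$ on $Q_k$, to $(x,t)\mapsto cf_k(x)$ on $A_k\times I$, and to $c$ on $M$ is well defined by (3). With the inclusion $a':M\to M_2$ we have $b'a'=c$. The arrow $a'$ is in $I_K$. Indeed, let $X\in\mathcal C_K$ and $f:A\to M$. Extend $f$ to $X\to\operatorname{Cone}(M)$ and lift to $Q_k$ by Lemma 5(c). On $A$ the lift is homotopic to $a'f$ along $A_k\times I$, and (F1) applies.

Is $b'$ in $I_K$? We would need to extend a map $D\to M_2$ from a closed $D\subset X$ (after composing with $b'$), and in particular a map $\lambda:D\to Q_k$ that is a partial lift of some $\varphi:X\to Q_0$. Try to extend the lift one coordinate at a time. At step $j$ the last coordinate is prescribed on $D$ with values in $N_j'$, and equals $w_jg_j\mu_{j-1}$ on the part $Z$ of $X$ that lies over $B_j^0$. Two things go wrong: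

* The values on $D$ are in $N_j'$, and we know no arrow of $I_K$ that *starts* at $N_j'$ and could be used to extend them.
* On $D\cap Z$ the two prescriptions may disagree, because over $B_j^0\cap Y_j^0$ the fiber is all of $N_j'$, as at the point $(\frac34,-1)$ of the example in Section 5.

Both are repaired by a second tower $P_j$ that maps to $Q_j$. Its coordinates stop halfway, in $M_j''$, so that $v_j$ is still available. Its graph part lies over the larger set $B_j$ and its free part over the smaller set $Y_j$, so that by (1) nothing is free over $B_j^0$. In the example of Section 5, with $u=v=\mathrm{id}$, one step of this kind gives $[-\frac12,1]\times\{1\}\cup[-1,\frac12]\times\{-1\}\subset Q[w,h]$, which has only one point over each point of $B^0$.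

## 7. Two towers: proof of Lemma 4

We keep $M,N,c,\mathcal W,Q_j,k,H,M_2,b'$ from Section 6.

**Step 1: the tower $P_j$.** This step defines the halfway tower and its map to $Q_j$. Put $P_0=Q_0$, $\theta_0=\mathrm{id}$, and for $1\le j\le k$
$$P_j=\{(x,u_jg_j\theta_{j-1}(x)):\theta_{j-1}(x)\in B_j\}\cup\big(\theta_{j-1}^{-1}(Y_j)\times M_j''\big)\subset P_{j-1}\times M_j'', \tag{4}$$
$$\theta_j(x,m)=(\theta_{j-1}(x),v_j(m)).$$
Inductively, $P_j$ is a compact polyhedron and $\theta_j$ is PL and commutes with the projections to $Q_0$. We check $\theta_j(P_j)\subset Q_j$. Points with $\theta_{j-1}(x)\in Y_j$ go to $Y_j\times N_j'\subset Y_j^0\times N_j'$. A point $(x,u_jg_j\theta_{j-1}(x))$ with $z=\theta_{j-1}(x)\in B_j$ goes to $(z,w_jg_j(z))$. If $z\in B_j^0$, this is on the graph in (2). If $z\notin B_j^0$, then $z\in Y_j^0$ and the point is in $Y_j^0\times N_j'$.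

**Step 2: full lifts to $P_k$.** This step is for the arrow $a$.

**(L1)** *If $X\in\mathcal C_K$, every $\varphi:X\to P_0$ lifts to $P_k$.* Let $\lambda_{j-1}:X\to P_{j-1}$ be a lift. Since $X\tau u_j$, the map $u_jg_j\theta_{j-1}\lambda_{j-1}$ on the closed set $(\theta_{j-1}\lambda_{j-1})^{-1}(B_j)$ extends to $\psi:X\to M_j''$. Then $(\lambda_{j-1},\psi)$ maps $X$ to $P_j$, since $B_j\cup Y_j=Q_{j-1}$.

**Step 3: partial lifts to $P_k$ become full lifts to $Q_k$.** This step is for the arrow $b$, and it is where both repairs are used.

**(L2)** *Let $X\in\mathcal C_K$, $D\subset X$ closed, $\varphi:X\to Q_0$, and let $\lambda:D\to P_k$ be a lift of $\varphi|_D$. Then there is a lift $\mu:X\to Q_k$ of $\varphi$ with $\mu|_D=\theta_k\lambda$.*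

*Proof.* Let $\lambda_j:D\to P_j$ be the projections of $\lambda$. Start with $\mu_0=\varphi$. Suppose that $\mu_{j-1}:X\to Q_{j-1}$ lifts $\varphi$ and $\mu_{j-1}|_D=\theta_{j-1}\lambda_{j-1}$. Write $\lambda_j=(\lambda_{j-1},\psi_D)$ with $\psi_D:D\to M_j''$, and put $Z=\mu_{j-1}^{-1}(B_j^0)$, a closed set.

If $d\in D\cap Z$, then $\theta_{j-1}\lambda_{j-1}(d)=\mu_{j-1}(d)\in B_j^0\subset B_j\setminus Y_j$ by (1). So $\lambda_j(d)$ is in the graph part of (4), and $\psi_D(d)=u_jg_j\mu_{j-1}(d)$. Hence $\psi_D$ on $D$ and $u_jg_j\mu_{j-1}$ on $Z$ agree on $D\cap Z$ and define a map $D\cup Z\to M_j''$.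

Since $X\tau v_j$, the composite of this map with $v_j$ extends to $\psi:X\to N_j'$. On $Z$ we have $\psi=v_ju_jg_j\mu_{j-1}=w_jg_j\mu_{j-1}$. Off $Z$, $\mu_{j-1}$ takes values in $Y_j^0$. So $\mu_j=(\mu_{j-1},\psi)$ maps $X$ to $Q_j$, and it lifts $\varphi$. On $D$ it equals $(\theta_{j-1}\lambda_{j-1},v_j\psi_D)=\theta_j\lambda_j$. Put $\mu=\mu_k$. $\square$

**Step 4: the complex $M_1$ and the factorization $c=ba$.** Let $\hat A\subset P_k$ be the preimage of $M\subset Q_0$ and $\hat f:\hat A\to M$ the projection. As $\theta_k$ commutes with the projections, $\theta_k(\hat A)\subset A_k$ and $f_k\theta_k=\hat f$ on $\hat A$. Let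
$$M_1=P_k\cup(\hat A\times I)\cup M,\qquad (x,0)\sim x,\quad(x,1)\sim\hat f(x).$$
To see that $M_1$ is a finite CW complex, triangulate the PL map $P_k\to Q_0$ as a simplicial map with $M$ a subcomplex of the target. Then $\hat A$ is a subcomplex, $\hat f$ is simplicial, and $M_1$ arises from $P_k\sqcup M$ by attaching $\hat A\times I$ along cellular maps. Of $M_2$ we use only the space. Let $\hat\theta:M_1\to M_2$ be induced by $\theta_k$ and $\mathrm{id}_M$, so $(x,t)\mapsto(\theta_k(x),t)$ on $\hat A\times I$; this respects the gluing because $f_k\theta_k=\hat f$. Let $a:M\to M_1$ be the inclusion and $b=b'\hat\theta:M_1\to N$. Then $ba=b'|_M=c$.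

**Step 5: $a\in I_K$.** Let $X\in\mathcal C_K$ and $f:A\to M$ with $A\subset X$ closed. By (F1) extend $f$ to $\varphi:X\to\operatorname{Cone}(M)$, and lift $\varphi$ to $\lambda:X\to P_k$ by (L1). Then $\lambda(A)\subset\hat A$ and $\hat f\lambda|_A=f$. In $M_1$ the map $\lambda|_A$ is homotopic along $\hat A\times I$ to $af$. Since $\lambda|_A$ extends over $X$, so does $af$ by (F1).

**Step 6: splitting $X$ for the arrow $b$.** Let $X\in\mathcal C_K$ and $F:D\to M_1$ with $D\subset X$ closed. We must extend $bF$. This step decides which points of $X$ are to go to which part of $M_2$. Let $C=\operatorname{Cone}(M)\cup(M\times I)$ with $M\times0$ glued to the base $M$; it is a contractible compact polyhedron. Let $\pi:M_1\to C$ be the projection to $Q_0=\operatorname{Cone}(M)$ on $P_k$, the map $(x,t)\mapsto(\hat f(x),t)$ on $\hat A\times I$, and $m\mapsto(m,1)$ on $M$. At $(x,0)\sim x$ both rules give $\hat f(x)$ in the base, and at $(x,1)\sim\hat f(x)$ both give $(\hat f(x),1)$. By (F1) extend $\pi F$ to $\Phi:X\to C$, and put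
$$X_0=\Phi^{-1}(\operatorname{Cone}M),\quad X_1=\Phi^{-1}(M\times[0,\tfrac12]),\quad X_2=\Phi^{-1}(M\times[\tfrac12,1]),\quad X'=X_0\cup X_1 .$$
Let $r:C\to\operatorname{Cone}(M)$ be the retraction $(m,t)\mapsto m$ and put $\varphi=r\Phi|_{X'}$.

**Step 7: a lift on $X'$.** Let $D'=D\cap X'$. For $d\in D'$ we have $\pi F(d)\in\operatorname{Cone}(M)\cup M\times[0,\frac12]$, so $F(d)\in P_k\cup(\hat A\times[0,\frac12])$. Composing $F|_{D'}$ with the retraction $(x,t)\mapsto x$ of this set onto $P_k$ gives $\lambda:D'\to P_k$. It is a lift of $\varphi|_{D'}$: if $F(d)\in P_k$, then $\lambda(d)=F(d)$ projects to $\pi F(d)=\Phi(d)=\varphi(d)$; if $F(d)=(x,t)$, then $\lambda(d)=x$ projects to $\hat f(x)=r(\hat f(x),t)=\varphi(d)$. Since $X'$ is closed in $X$, we have $X'\in\mathcal C_K$. So (L2) gives a lift $\mu:X'\to Q_k$ of $\varphi$ with $\mu|_{D'}=\theta_k\lambda$.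

**Step 8: the map $G:X\to M_2$.** Define
$$G(x)=\begin{cases}\mu(x)\in Q_k,& x\in X_0,\\ (\mu(x),2t)\in A_k\times I,& x\in X_1,\ \Phi(x)=(m,t),\\ m\in M,&x\in X_2,\ \Phi(x)=(m,t).\end{cases}$$
For $x\in X_1$ the point $\mu(x)$ lies over $\varphi(x)=m\in M$, so $\mu(x)\in A_k$ and $f_k\mu(x)=m$. On $X_0\cap X_1$ we have $t=0$ and $(\mu(x),0)\sim\mu(x)$. On $X_1\cap X_2$ we have $t=\frac12$ and $(\mu(x),1)\sim f_k\mu(x)=m$. Finally $X_0\cap X_2=\emptyset$. The three sets are closed, so $G$ is well defined and continuous.

**Step 9: $b\in I_K$.** The map $G$ runs through the cylinder at double speed, so it does not extend $\hat\theta F$ but a reparametrization of it. Let $s:M_2\to M_2$ be the identity on $Q_k\cup M$ and $(x,t)\mapsto(x,\min(2t,1))$ on $A_k\times I$. Then $s\simeq\mathrm{id}$ through the maps $(x,t)\mapsto(x,\min((1+\eta)t,1))$, $0\le\eta\le1$. We claim $G|_D=s\hat\theta F$: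

* If $F(d)\in P_k$, then $d\in X_0$ and $\lambda(d)=F(d)$, so both sides are $\theta_kF(d)$. If $F(d)=m\in M$, then $\Phi(d)=(m,1)$ and both sides are $m$.
* If $F(d)=(x,t)$ with $t\le\frac12$, then $d\in X_1$ and $\mu(d)=\theta_k(x)$, so both sides are $(\theta_k(x),2t)$.
* If $F(d)=(x,t)$ with $t\ge\frac12$, then $d\in X_2$ and $G(d)=\hat f(x)$, while $s\hat\theta F(d)=(\theta_k(x),1)\sim f_k\theta_k(x)=\hat f(x)$.

So $b'G$ extends $b's\hat\theta F\simeq b'\hat\theta F=bF$, and $bF$ extends over $X$ by (F1). Hence $b\in I_K$. This proves Lemma 4, and with Section 4 it completes the proof of Theorem 1. $\square$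

## 8. Which complexes have a quasi-finite equivalent over compacta: proof of Theorem 2

**(2)⇒(4).** By (F3) and Lemma 4, $I_K$ satisfies the hypothesis of Section 4, and it contains $\mathrm{id}_{pt}$. The complex $L_{I_K}$ is countable and quasi-finite with respect to paracompact spaces by Lemma 2(c). By Lemmas 2(d) and 3, $\mathcal C_{L_{I_K}}=\mathcal C(I_K)=\mathcal C_K$. By (F2) this is equivalence over compacta.

**(4)⇒(1)** is trivial.

**(1)⇒(3).** Let $K'$ be quasi-finite with $\mathcal C_K=\mathcal C_{K'}$. It satisfies condition 2, so $\mathcal C_{K'}=\mathcal C(I_{K'})$ by Lemma 3. Take for $J$ a set of representatives of the isomorphism classes in $I_{K'}$; by (F3), $\mathcal C(J)=\mathcal C(I_{K'})=\mathcal C_K$.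

**(3)⇒(2).** The purpose is to find $e(M)$ for a given finite $M$, and one tower is enough. Let $\mathcal W$ be a countable family of PL arrows of compact polyhedra representing all isomorphism classes in $J\cup\{\mathrm{id}_{pt}\}$. Then $\mathcal C(\mathcal W)=\mathcal C(J)=\mathcal C_K$ by (F3). Let $M\subset K$ be a non-empty finite subcomplex and $\alpha:\bar M\to M$ a homotopy equivalence from a compact polyhedron. Apply the tower construction with $Q_0=\operatorname{Cone}(\bar M)\supset\bar M$, and use the notation of Lemma 5(b) with $\bar M$ in place of $M$.

By Lemma 5(a), $Q_\infty\in\mathcal C(\mathcal W)=\mathcal C_K$. So $\alpha f_\infty:A_\infty\to M\subset K$ extends to $Q_\infty\to K$, and the image lies in a finite subcomplex $N\supset M$. Let $\beta:N\to\bar N$ be a homotopy equivalence to a compact polyhedron, and let $c:\bar M\to\bar N$ be the composite of $\alpha$, $M\hookrightarrow N$ and $\beta$. Then $cf_\infty$ extends over $Q_\infty$. By Lemma 5(b) there are $k<\infty$ and $H:Q_k\to\bar N$ with $H|_{A_k}=cf_k$.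

Now let $X\in\mathcal C_K$ and $f:A\to\bar M$ with $A\subset X$ closed. Extend $f$ to $\varphi:X\to\operatorname{Cone}(\bar M)$ by (F1), and lift $\varphi$ to $\lambda:X\to Q_k$ by Lemma 5(c). Then $\lambda(A)\subset A_k$ and $f_k\lambda|_A=f$, so $H\lambda$ extends $cf$. Thus $X\tau c$. Since $M\hookrightarrow N$ is isomorphic to $c$ via $\alpha$ and $\beta$, (F3) gives $X\tau(M\hookrightarrow N)$. The complex $N$ does not depend on $X$. Put $e(M)=N$, and let $e(\emptyset)$ be a vertex. $\blacksquare$

## 9. Counting the equivalence classes: proof of Theorem 3

**The map is well defined.** Let $K$ be quasi-finite. $I_K$ is idempotent by Lemma 4. It is closed: by Lemma 3, $\mathcal C(I_K)=\mathcal C_K$, so $\mathcal C(I_K)\subset\mathcal C(\{c\})$ says that $X\tau c$ for all $X\in\mathcal C_K$, that is, $c\in I_K$. Equivalent complexes have the same $\mathcal C_K$ by (F2), hence the same $I_K$.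

Idempotency is a property of sets of isomorphism classes. Indeed, let $c\simeq ba$ with $a,b\in I$, and let $c'\simeq\beta c\alpha'$ with homotopy equivalences $\alpha',\beta$. Then $c'\simeq(\beta b)(a\alpha')$, where $\beta b$ is isomorphic to $b$ and $a\alpha'$ is isomorphic to $a$.

**Injectivity.** If $I_K=I_{K'}$, then $\mathcal C_K=\mathcal C_{K'}$ by Lemma 3, and $K,K'$ are equivalent by (F2) and (iii).

**Surjectivity.** Let $I$ be closed and idempotent. It contains $\mathrm{id}_{pt}$, because $\mathcal C(\{\mathrm{id}_{pt}\})$ contains all compacta. So Section 4 applies: $L_I$ is quasi-finite with $\mathcal C_{L_I}=\mathcal C(I)$ by Lemma 2. Therefore $I_{L_I}=\{c:\mathcal C(I)\subset\mathcal C(\{c\})\}=I$, where the last equality is closedness together with the trivial inclusion.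

**At most $2^{\aleph_0}$ classes.** By (F4), $\mathbb A$ is countable, so it has at most $2^{\aleph_0}$ subsets.

**At least $2^{\aleph_0}$ classes.** We show that the complexes $K_P=\bigvee_{p\in P}M_p$, $M_p=S^1\cup_pe^2$, of Test 3 are pairwise inequivalent (for $P=\emptyset$ take a point). Finite complexes are quasi-finite, so $K_P$ is quasi-finite by (i). Let $P\neq P'$; by symmetry let $q\in P\setminus P'$. It suffices to find a compactum $X$ with $X\tau K_{P'}$ but not $X\tau K_P$.

*The compactum.* Replace the $M_p$ by homotopy equivalent compact polyhedra in the tower construction. Take $\mathcal W=\{\mathrm{id}_{M_p}:p\in P'\}\cup\{\mathrm{id}_{pt}\}$, $Q_0=\operatorname{Cone}(M_q)$, and $X=Q_\infty$.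

*$X\tau K_{P'}$ holds.* By Lemma 5(a) and (F3), $X\tau M_p$ for all $p\in P'$. A map from a closed subset of $X$ to $K_{P'}$ lands in a finite subwedge by compactness, and Lemma 1 with $T_i=T_i'$ extends it.

*$X\tau M_q$ fails.* The fibers of $Q_j\to Q_{j-1}$ are points or copies of $M_p$ with $p\in P'$. Since $p\ne q$, multiplication by $p$ is invertible on $\mathbb Z/q$, so $M_p$ is $\mathbb Z/q$-acyclic. Let $A_j\subset Q_j$ be the preimage of $A_0=M_q$; the map $A_j\to A_{j-1}$ has fibers of the same kind. By the Vietoris–Begle theorem, $Q_j\to Q_{j-1}$ and $A_j\to A_{j-1}$ induce isomorphisms of Čech cohomology with coefficients $\mathbb Z/q$. By continuity of Čech cohomology,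
$$\check H^1(X;\mathbb Z/q)\cong H^1(\operatorname{Cone}(M_q);\mathbb Z/q)=0,$$
and $f_\infty^*:H^1(M_q;\mathbb Z/q)=\mathbb Z/q\to\check H^1(A_\infty;\mathbb Z/q)$ is an isomorphism. If $f_\infty:A_\infty\to M_q$ extended over $X$, then $f_\infty^*$ would factor through $\check H^1(X;\mathbb Z/q)=0$, a contradiction.

*$X\tau K_P$ fails.* The space $M_q$ is a retract of $K_P$, so $X\tau K_P$ would give $X\tau M_q$.

Hence the $K_P$ are pairwise inequivalent by (F2), and there are exactly $2^{\aleph_0}$ equivalence classes.

**"Countable" cannot be replaced by "finite".** There are only countably many homotopy types of finite complexes, and $X\tau_hK$ depends only on the homotopy type of $K$. So only countably many equivalence classes contain a finite complex, and each class contains at most one $K_P$. All but countably many $K_P$ are therefore not equivalent to any finite complex. $\blacksquare$
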